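# A root-product formula for characters over affine quantum groups, and the types in which it holds

## 1. Poles produce roots, zeros remove them

A simple highest weight module over an affine quantum group is recorded by rational functions $f_i(u)$, one for each Dynkin node $i$. Can one read its character off the zeros and poles of the $f_i$? The answer one would first guess is an optimistic yes. A pole at node $i$ should act like a free direction, giving each positive root $\alpha$ a factor $1/(1-\overline\alpha^{-1})$ as many times as $\alpha_i$ occurs in $\alpha$. A well-placed zero of order $n$ at node $j$ should take away $n$ such factors for each occurrence of $\alpha_j$. Let us make this guess precise and then test it.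

**Setting.** Let $\mathfrak g$ be a simple Lie algebra with Dynkin node set $I$, symmetrized Cartan matrix $B=(B_{ij})_{i,j\in I}$, positive roots $\Delta^+$, simple roots $\alpha_i$ and fundamental coweights $\omega_i^\vee$. For $\alpha$ in $Q^+=\bigoplus_i\mathbb Z_{\ge0}\alpha_i$ write $c_i(\alpha)=\langle\omega_i^\vee,\alpha\rangle$, the coefficient of $\alpha_i$ in $\alpha$. Let $q\in\mathbb C^\times$ be transcendental; all we shall use is that $q$ is not a root of unity. Put $q_i=q^{B_{ii}/2}$. The affine quantum group $U_q(\hat{\mathfrak g})\supset U_q(\mathfrak g)$ is taken in Drinfeld's new realization, with generators $x^\pm_{i,r}$ ($i\in I$, $r\in\mathbb Z$) and $\phi^\pm_{i,\pm r}$ ($r\ge0$), where $\phi^\pm_{i,0}=k_i^{\pm1}$. Put $\phi_i^\pm(u)=\sum_{r\ge0}\phi^\pm_{i,\pm r}u^{\pm r}$. For $\lambda\in\mathfrak h^*$, $\overline\lambda$ is the corresponding $U_q(\mathfrak g)$-weight, viewed as a formal exponential.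

**Definition (highest $\ell$-weight).** Let $\boldsymbol f=(f_i(u))_{i\in I}$ be rational functions with $f_i(0)f_i(\infty)=1$. Then $L(\boldsymbol f)$ is the irreducible $U_q(\hat{\mathfrak g})$-module generated by a vector $v$ with $x^+_{i,r}v=0$ for all $i,r$ and $\phi_i^\pm(u)v=f_i(u)v$, where $f_i$ is expanded in nonnegative powers of $u$ for $\phi^+_i$ and of $u^{-1}$ for $\phi_i^-$. The tuple $\boldsymbol f$ is the highest $\ell$-weight. We write $\chi(L(\boldsymbol f))$ for the $U_q(\mathfrak g)$-character and $\mathrm{wt}(\boldsymbol f)$ for the weight of $v$, that is, $k_iv=f_i(0)v$. More generally, an $\ell$-weight is a system of joint eigenvalues of all the $\phi$'s.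

For instance, if $\mathfrak g=\mathfrak{sl}_2$ we may take $f(u)=X\frac{1-bu}{1-u}$; the condition $f(0)f(\infty)=1$ says $X^2b=1$.

These $L(\boldsymbol f)$ are exactly the simple objects of the category $\hat{\mathcal O}$ of $U_q(\hat{\mathfrak g})$-modules whose $U_q(\mathfrak g)$-weight spaces are finite-dimensional and whose nontrivial weights lie in a finite union of cones generated by negative roots.

**Definition (closure, straight labelling).** For $X\subseteq I$, $\overline X$ is the smallest connected subset of $I$ containing $X$. For $i\ne j$, a straight labelling $(i=j_1,\dots,j_K=j)$ of $\overline{\{i,j\}}$ is a labelling of its nodes without repetition such that $B_{j_k,j_\ell}<0$ if and only if $|k-\ell|=1$.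

A Dynkin diagram is a tree, so $\overline{\{i,j\}}$ is the path from $i$ to $j$, and reading the path from $i$ to $j$ is the only straight labelling. In type $D_4$ with central node $o$ and leaves $1,2,3$, $\overline{\{1,2\}}=\{1,o,2\}$, labelled $(1,o,2)$.

**Definition (classes).** Fix a representative $a$ of each class in $\mathbb C^\times/q^{\mathbb Z}$, and factor $f_i=\prod_af_i^{(a)}$ so that $z^{-1}\in aq^{\mathbb Z}$ for every zero and pole $z$ of $f_i^{(a)}$. A zero or pole at $u=c^{-1}$ will be said to be *at position* $c$.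

**Hypotheses.** For each $a$ and each $i$ there are $n_a(i)\in\mathbb Z_{\ge-1}$, $X\in\mathbb C^\times$ and $r\in\mathbb Z$ with $f_i^{(a)}(u)=X(1-aq^ru)^{n_a(i)}$. Put
$$S^{(a)}=\{i:n_a(i)=-1\},\qquad U^{(a)}=\{i:n_a(i)>0\}.$$
For every $a$ we suppose the following.

* (H1) For all $i\ne j$ in $S^{(a)}$, $U^{(a)}\cap\overline{\{i,j\}}\ne\emptyset$.
* (H2) For every $i\in S^{(a)}$ and $j\in U^{(a)}$ with $\overline{\{i,j\}}\cap(S^{(a)}\cup U^{(a)})=\{i,j\}$ there is a straight labelling $(i=j_1,\dots,j_K=j)$ of $\overline{\{i,j\}}$ such that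
$$f_i^{(a)}(u)=\frac X{1-aq^ru},\qquad f_j^{(a)}(u)=W\Bigl(1-aq^{\,r-\sum_{t=1}^{K-1}B_{j_t,j_{t+1}}}u\Bigr)^n$$
for some $r\in\mathbb Z$, $n\in\mathbb Z_{>0}$, $X,W\in\mathbb C^\times$.
* (H3) For every $j\in U^{(a)}$, $n_a(j)\ge|N_a(j)|-1$, where $N_a(j)=\{i\in S^{(a)}:\overline{\{i,j\}}\cap(S^{(a)}\cup U^{(a)})=\{i,j\}\}$.

Call $\boldsymbol f$ *admissible* if all this holds.

**The guess.** For admissible $\boldsymbol f$,
$$\chi(L(\boldsymbol f))=\mathrm{wt}(\boldsymbol f)\prod_a\chi^{(a)},\qquad\chi^{(a)}=\prod_{\alpha\in\Delta^+}\Bigl(\frac1{1-\overline\alpha^{-1}}\Bigr)^{\max\left(0,\ \sum_{i\in S^{(a)}}\langle\omega_i^\vee,\alpha\rangle-\sum_{j\in U^{(a)}}n_a(j)\langle\omega_j^\vee,\alpha\rangle\right)}.\tag{1}$$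

The problem of proving or disproving this comes from C. A. S. Young and E. Mukhin, "Affinization of category O for quantum groups", arXiv:1204.2769 (2012), where it is presented as a generalization of a conjecture stated for $\mathfrak g$ of type A, B, C, F or G.

Here is an admissible example in type $A_2$. Let $1,b,c$ lie in distinct classes, with $f_1=X\frac{1-bu}{1-u}$ and $f_2=W\frac{1-qu}{1-cu}$. Class $1$ has $S=\{1\}$, $U=\{2\}$, and (H2) holds because $q^{0-B_{12}}=q$. Class $b$ has $U=\{1\}$ and $S=\emptyset$, and class $c$ has $S=\{2\}$ and $U=\emptyset$.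

## 2. The formula in rank one and at one weight of type $A_2$

**The relations.** Put $x_j^\pm(w)=\sum_mx^\pm_{j,m}w^{-m}$, $\delta(x)=\sum_{m\in\mathbb Z}x^m$, and
$$G_{ij}(x)=q^{-B_{ij}}\frac{1-q^{B_{ij}}x}{1-q^{-B_{ij}}x},\qquad G_{ij}(0)G_{ij}(\infty)=1,\quad G_{ij}(x)G_{ji}(x^{-1})=1,\quad G_{ii}(1)=-1.\tag{2}$$
The three identities follow by substitution: for example $G_{ij}(x^{-1})=q^{-B_{ij}}\frac{x-q^{B_{ij}}}{x-q^{-B_{ij}}}=q^{B_{ij}}\frac{1-q^{-B_{ij}}x}{1-q^{B_{ij}}x}$. Drinfeld's relations (trivial central charge) include $[\phi,\phi]=0$,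
$$\phi_i^\pm(u)x_j^-(w)=G_{ij}(uw)\,x_j^-(w)\phi_i^\pm(u),\qquad\phi_i^\pm(u)x_j^+(w)=G_{ij}(uw)^{-1}x_j^+(w)\phi_i^\pm(u),\tag{3}$$
$$[x^+_{i,r},x^-_{j,s}]=\delta_{ij}\,\frac{\phi^+_{i,r+s}-\phi^-_{i,r+s}}{q_i-q_i^{-1}}\qquad(\phi^\pm_{i,\pm m}=0\text{ for }m<0),\tag{4}$$
with $G$ expanded in powers of $uw$ for $\phi^+$ and of $(uw)^{-1}$ for $\phi^-$.

The right side of (4) is where poles enter. Let $\Psi$ be rational, regular at $0$ and $\infty$, with only simple poles, and write $\Psi=\mathrm{const}+\sum_c\frac{R_c}{1-cu}$. The expansion of $\frac1{1-cu}$ at $0$ is $\sum_{m\ge0}c^mu^m$ and at $\infty$ it is $-\sum_{m\ge1}c^{-m}u^{-m}$. So the coefficients of the two expansions of $\Psi$ satisfy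
$$\Psi_m^+-\Psi_m^-=\sum_cR_cc^m\qquad\text{for all }m\in\mathbb Z.\tag{5}$$
Thus $x^+_{i,r}x^-_{i,s}$, applied to a vector with $\phi_i$-eigenvalue $\Psi$ that is killed by the $x_i^+$, sees exactly the poles of $\Psi$.

By (3), acting with the component of $x_j^-(w)$ at $w=c$ multiplies the eigenvalue of each $\phi_i$ by $G_{ij}(cu)$. We shall say that this adds a *box* of colour $j$ at position $c$. Two telescoping products will be used constantly. For boxes of colour $i$ at $y^0,y^0q_i^{-2},\dots,y^0q_i^{-2(k-1)}$, put $y=y^0q_i^{-2k}$. Then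
$$\prod_{s<k}G_{ii}(y^0q_i^{-2s}u)=\mathrm{const}\cdot\frac{(1-y^0u)(1-q_i^2y^0u)}{(1-yu)(1-q_i^2yu)},\tag{6}$$
and if $B_{ji}=-B_{ii}/2$, then
$$\prod_{s<k}G_{ji}(y^0q_i^{-2s}u)=\mathrm{const}\cdot\frac{1-q_iyu}{1-q_iy^0u}.\tag{7}$$
In (6) the numerator positions are $y^0q_i^{2},y^0,\dots,y^0q_i^{4-2k}$ and the denominator positions $y^0q_i^{-2},\dots,y^0q_i^{-2k}$; in (7) they are $y^0q_i^{-1-2s}$ and $y^0q_i^{1-2s}$. Cancel the common ones.

**Rank one.** Take $\mathfrak{sl}_2$, $f=X\frac{1-bu}{1-u}$, $b\notin q^{\mathbb Z}$. The guess is $1/(1-\overline\alpha^{-1})$: all multiplicities are $1$. On a space with basis $|k\rangle$, $k\ge0$, put $y_k=q^{-2k}$ and let $\phi$ act by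
$$\Psi_k=f\prod_{s<k}G(q^{-2s}u)=\mathrm{const}\cdot\frac{(1-bu)(1-q^2u)}{(1-y_ku)(1-q^2y_ku)}.$$
There are simple poles at $y_k$ and, for $k\ge1$, at $q^2y_k=y_{k-1}$ (for $k=0$ the latter is cancelled by $1-q^2u$). Let $R_k\ne0$ be the coefficient of $\Psi_k$ at $y_k$, and set
$$x^-_m|k\rangle=y_k^m|k+1\rangle,\qquad x^+_m|k+1\rangle=\frac{R_k}{q-q^{-1}}\,y_k^m|k\rangle.$$
Then $[x^+_r,x^-_s]$ acts on $|k\rangle$ by $(q-q^{-1})^{-1}(R_ky_k^{r+s}-R_{k-1}y_{k-1}^{r+s})$ (second term absent for $k=0$). Since $\Psi_k=\Psi_{k-1}G(y_{k-1}u)$ and $G(1)=-1$, the coefficient of $\Psi_k$ at $y_{k-1}$ is $-R_{k-1}$, so (4) holds by (5). Relations (3) hold by construction. The module is simple because the weights are distinct and all $R_k\neq 0$. That the remaining relations of $U_q(\hat{\mathfrak{sl}}_2)$ need not be checked is the content of Lemma 1(b) below. The guess is right here.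

**One weight in type $A_2$.** Let $f_1=X\frac{1-bu}{1-u}$ and $f_2=W\frac{1-zu}{1-cu}$, with $1,b,c$ in distinct classes and $z$ not in the classes of $b$ and $c$. We compute $\dim L_{\alpha_1+\alpha_2}$, where $L_\beta$ is the weight space of weight $-\beta$ relative to $v$. We use that a vector of $L_\beta$, $\beta\ne0$, killed by all $x^+_{i,r}$ is $0$, since it generates a submodule not containing $v$ (see Lemma 1(a)). So $x^-_{1,s}v=v_1$ and $x^-_{2,s}v=c^sv_2$ with $v_1=x^-_{1,0}v$, $v_2=x^-_{2,0}v$: the differences are killed, by (4) and (5). A vector $x\in L_{\alpha_1+\alpha_2}$ is determined by the sequences $A_r,B_r$ in $x^+_{1,r}x=A_rv_2$, $x^+_{2,r}x=B_rv_1$.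

On $v_1$, $\phi_2$ acts by $f_2G_{21}(u)=\mathrm{const}\cdot\frac{(1-zu)(1-q^{-1}u)}{(1-cu)(1-qu)}$: the box of colour $1$ at position $1$ has created a pole at position $q$ for node $2$, which survives unless $z=q$. On $v_2$, $\phi_1$ acts by $f_1G_{12}(cu)=\mathrm{const}\cdot\frac{(1-bu)(1-q^{-1}cu)}{(1-u)(1-qcu)}$, with poles at $1$ and $qc$. Therefore, as pairs $(A_r,B_r)$,
$$x^-_{2,s}v_1\mapsto c^s(\kappa,\ \rho_cc^r)+q^s(0,\ \rho_qq^r),\qquad x^-_{1,s}v_2\mapsto(\rho_1',\ \kappa'c^r)+(qc)^s(\rho'_{qc}(qc)^r,\ 0).$$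
Here $\kappa,\kappa',\rho_c,\rho'_1,\rho'_{qc}\ne0$, and $\rho_q=0$ if and only if $z=q$. If $R_1$ and $R_c$ are the coefficients of $f_1$ at $1$ and of $f_2$ at $c$, then up to the common factor $(q-q^{-1})^{-1}$ we have $\kappa=R_1$, $\kappa'=R_c$, $\rho_c=R_cG_{21}(c^{-1})$ and $\rho_1'=R_1G_{12}(c)$. So $\rho_c\rho_1'=\kappa\kappa'$ by (2), and $(\kappa,\rho_cc^r)$ is proportional to $(\rho'_1,\kappa'c^r)$. The span has dimension $2$ if $z=q$, and $3$ if $z\ne q$.

The guess for $z=q$ is $1/\bigl((1-\overline{\alpha_1}^{-1})(1-\overline{\alpha_2}^{-1})(1-\overline{\alpha_1+\alpha_2}^{-1})\bigr)$, whose coefficient is $2$. For $z$ in a class of its own, $\alpha_1+\alpha_2$ gets exponent $2$ and the coefficient is $3$. Both agree. If $z=q^r$ with $r\ne1$, formula (1) would still say $2$, while the truth is $3$; this is why (H2) prescribes the position of the zero. The mechanism is also visible: *a zero removes a root by cancelling a pole that a box has created.*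

## 3. Two boxes against a double zero

Try to turn this into a proof: at node $j$, count the poles created by boxes at $i$, and let the zeros of $f_j$ cancel them. Let $i,j$ be adjacent with
$$B_{ii}=2d,\qquad B_{jj}=2md,\qquad B_{ij}=-md,$$
let $f_i=X\frac{1-bu}{1-u}$, and let $f_j$ have in class $1$ only a zero at position $q^{md}$, of order $n$, as (H2) demands. By the rank-one computation, the boxes of colour $i$ sit at $1,q^{-2d},q^{-4d},\dots$. For the vector with $k$ boxes, $\phi_j$ has eigenvalue $f_j\prod_{s<k}G_{ji}(q^{-2ds}u)$.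

If $m=1$, formula (7) gives $\mathrm{const}\cdot f_j\frac{1-q^{d-2dk}u}{1-q^du}$. However many boxes there are, only one pole is created, at $q^d$, and one zero there disposes of it. The second box does create a pole at $q^{-d}$, but the first box has created a zero at that place.

If $m\in\{2,3\}$, two boxes give
$$\mathrm{const}\cdot f_j\,\frac{(1-q^{-md}u)(1-q^{-(m+2)d}u)}{(1-q^{md}u)(1-q^{(m-2)d}u)},$$
and nothing cancels between numerator and denominator, since $-m=m-2$ only for $m=1$. Here pole counting breaks down. The formula assumes that a zero of order $n=2$ cancels what two boxes have created: for $\alpha=\alpha_j+2\alpha_i$ its class-$1$ exponent is $\max(0,2-2)=0$. But the two poles lie at *different* positions $q^{md}$ and $q^{(m-2)d}$, and a double zero at $q^{md}$ cancels only the first.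

A surviving pole is not yet a disproof. We must show that it yields a vector independent of all the vectors that the formula already counts. Where three branches meet, a survivor appears for another reason (Section 10). In type A the count can be completed. The results are these.

> **Theorem A.** If $\mathfrak g$ is not of type A, there is an explicit $\boldsymbol f$ satisfying all hypotheses, with $S^{(1)}=\{i\}$, $U^{(1)}=\{j\}$, $n_1(j)=2$, for which (1) is wrong: some weight multiplicity of $L(\boldsymbol f)$ is strictly larger than predicted.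
>
> **Theorem B.** If $\mathfrak g$ is of type A, (1) holds for every $\boldsymbol f$ satisfying the hypotheses (H1)–(H3). Moreover $L(\boldsymbol f)$ has a basis of joint eigenvectors of the $\phi^\pm_{i,\pm r}$ with pairwise distinct $\ell$-weights, indexed by tuples of interlacing sequences of partitions.
>
> **Proposition C.** Even if all $n_a(i)\in\{-1,0,1\}$, the statement fails for every $\mathfrak g$ not of type $A_n,B_2,C_3,G_2$.

So the statement as posed is false, and it holds for all admissible $\boldsymbol f$ over $\mathfrak g$ if and only if $\mathfrak g$ is of type A.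

## 4. Highest $\ell$-weight modules over a larger algebra

We want to build modules by hand without verifying Serre relations. So we drop those relations and check that simple modules do not notice.

**Definition (the algebra $\tilde U_J$).** For $J\subseteq I$, $\tilde U_J$ is the algebra generated by $x^\pm_{i,r},\phi^\pm_{i,\pm r}$ ($i\in J$) with only the relations $[\phi,\phi]=0$, (3), (4) and $\phi^+_{i,0}\phi^-_{i,0}=1$.

The algebra $U_q(\hat{\mathfrak g})$ is a quotient of $\tilde U_I$, so $L(\boldsymbol f)$ is a simple $\tilde U_I$-module. Let $\tilde U_J^{\pm}$ and $\tilde U_J^0$ be the subalgebras generated by the $x^\pm$'s and by the $\phi$'s. As a span, $\tilde U_J=\tilde U_J^-\tilde U_J^0\tilde U_J^+$. Indeed (3) moves $\phi$'s to the right past $x^-$'s and $x^+$'s to the right past $\phi$'s (coefficient by coefficient these are finite sums), and (4) moves $x^+$'s to the right past $x^-$'s at the cost of terms with fewer $x$'s, so induction applies.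

Put $Q_J^+=\bigoplus_{i\in J}\mathbb Z_{\ge0}\alpha_i$. A *highest $\ell$-weight module* is a module $M=\tilde U_Jv$, $v\ne0$, with $x^+_{i,r}v=0$ and $\phi_i^\pm(u)v=f_i(u)v$ for $i\in J$. Then $M=\tilde U_J^-v=\bigoplus_{\beta\in Q_J^+}M_\beta$, where $M_\beta$ is spanned by the words of weight $-\beta$ in the $x^-$'s applied to $v$. The sum is direct because $k_i$ acts on $M_\beta$ by $f_i(0)q^{-(B\beta)_i}$, $q$ is not a root of unity, and the submatrix $B|_J$ is nondegenerate. Also $M_0=\mathbb Cv$. For words $w$ in the $x^+$'s and $w'$ in the $x^-$'s, both of weight $\beta$ up to sign, define $H_\beta^{\boldsymbol f}(w,w')\in\mathbb C$ by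
$$ww'v=H_\beta^{\boldsymbol f}(w,w')\,v.$$
By the relations, each entry of the (infinite) matrix $H_\beta^{\boldsymbol f}$ is a universal polynomial in the eigenvalues $f^\pm_{i,\pm r}$ of the $\phi^\pm_{i,\pm r}$ on $v$. For example $H_{\alpha_i}(x^+_{i,r},x^-_{i,s})=(f^+_{i,r+s}-f^-_{i,r+s})/(q_i-q_i^{-1})$.

**Lemma 1.** (a) $\dim M_\beta\ge\operatorname{rk}H_\beta^{\boldsymbol f}$, with equality if $M$ is simple. If $M$ is simple and $x\in M_\beta$ is killed by all words of weight $\beta$ in the $x^+$'s, then $x=0$. (b) Simple highest $\ell$-weight modules with the same $\boldsymbol f$ are isomorphic. (c) For $J\subseteq I$, $K=\bigoplus_{\beta\in Q_J^+}L(\boldsymbol f)_\beta$ is the simple highest $\ell$-weight $\tilde U_J$-module for $(f_i)_{i\in J}$.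

*Proof.* (a) Send $x\in M_\beta$ to the function $w\mapsto(\text{coefficient of }v\text{ in }wx)$ on words $w$ of weight $\beta$. The images of the spanning vectors $w'v$ are the columns of $H_\beta^{\boldsymbol f}$, so the image of the map has dimension $\operatorname{rk}H_\beta^{\boldsymbol f}$, and $\dim M_\beta\ge\operatorname{rk}H_\beta^{\boldsymbol f}$. Let $M$ be simple and $0\ne x\in M_\beta$. Then $v\in\tilde U_Jx=\tilde U_J^-\tilde U_J^0\tilde U_J^+x$. A product that lowers by $\gamma\in Q_J^+$ after raising by $\delta$ sends $x$ to $M_{\beta-\delta+\gamma}$ and vanishes unless $\beta-\delta\in Q_J^+$. For the component in $M_0$ we need $(\beta-\delta)+\gamma=0$, so $\gamma=0$ and $\delta=\beta$. Hence $v\in\tilde U^0_J\tilde U^+_{J,\beta}x$, where $\tilde U^+_{J,\beta}$ is the weight-$\beta$ part, and some word of weight $\beta$ does not kill $x$. So the map is injective.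

(b) Let $V_1,V_2$ be two such modules with highest vectors $v_1,v_2$. In $V_1\oplus V_2$ let $N=\tilde U_J(v_1,v_2)$, a highest $\ell$-weight module with $N_0=\mathbb C(v_1,v_2)$. The kernel of $N\to V_1$ is a submodule of $0\oplus V_2$. If it is nonzero it equals $0\oplus V_2$ and contains $(0,v_2)\notin N_0$, a contradiction. The map is onto since $V_1$ is generated by $v_1$. So $N\cong V_1$, and likewise $N\cong V_2$.

(c) Words of weight $-\beta$ with $\beta\in Q_J^+$ use only letters from $J$, so $K=\tilde U_J^-v$. A nonzero $\tilde U_J$-submodule of $K$ is graded and contains some $0\ne x\in K_\beta$. By (a) for $L(\boldsymbol f)$ some word of weight $\beta$, necessarily with letters in $J$, sends $x$ to a nonzero multiple of $v$, so the submodule is $K$. $\square$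

## 5. Modules whose basis vectors are separated by their $\ell$-weights

The rank-one computation built a module out of the poles of the functions $\Psi_k$. The next lemma does this for a set $\mathcal P$ of box configurations: if the poles tell us exactly which boxes may be added or removed, the module exists, is simple, and has basis $\mathcal P$.

**Lemma 2.** Let $J\subseteq I$ and $f_i(0)f_i(\infty)=1$ for $i\in J$. Let $\Xi$ be a finite set with colours $\mathrm{col}(p)\in J$ and numbers $y_p^0\in\mathbb C^\times$, and let $0\in\mathcal P\subseteq\mathbb Z_{\ge0}^\Xi$. For $\Lambda=(k_p)\in\mathcal P$ put $y_p=y_p(\Lambda)=y_p^0q_{\mathrm{col}(p)}^{-2k_p}$. The *boxes* of $\Lambda$ are the pairs $(\mathrm{col}(p),y_p^0q_{\mathrm{col}(p)}^{-2s})$, $0\le s<k_p$ (a multiset). Put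
$$\Psi_{i,\Lambda}(u)=f_i(u)\prod_{\text{boxes }(j,c)}G_{ij}(cu).$$
Write $\Lambda\pm p$ for $k_p\to k_p\pm1$, and call $p$ addable (removable) if $\Lambda+p\in\mathcal P$ ($\Lambda-p\in\mathcal P$). Assume:

* (i) for all $\Lambda\in\mathcal P$, $i\in J$, the poles of $\Psi_{i,\Lambda}$ are simple, and their positions are exactly the numbers $y_p$ ($p$ addable of colour $i$) and $q_i^2y_p$ ($p$ removable of colour $i$), which are pairwise distinct;
* (ii) if $p\ne p'$ and $\Lambda,\Lambda+p-p'\in\mathcal P$, then $\Lambda+p,\Lambda-p'\in\mathcal P$;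
* (iii) every $\Lambda\ne0$ in $\mathcal P$ has a removable $p$;
* (iv) $\Lambda$ is determined by its multiset of boxes.

Then the simple highest $\ell$-weight $\tilde U_J$-module for $(f_i)_{i\in J}$ has a basis $|\Lambda\rangle$, $\Lambda\in\mathcal P$, of weights $-\sum_pk_p\alpha_{\mathrm{col}(p)}$ relative to $v=|0\rangle$, with $\phi_i^\pm(u)|\Lambda\rangle=\Psi_{i,\Lambda}(u)|\Lambda\rangle$ and $x_i^-(w)|\Lambda\rangle=\sum_{p\text{ addable, col }i}a(\Lambda,p)\,\delta(y_p/w)\,|\Lambda+p\rangle$, all $a(\Lambda,p)\ne0$. These vectors have pairwise distinct $\ell$-weights.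

In rank one, $\Xi$ was a single point and $\mathcal P=\mathbb Z_{\ge0}$.

*Proof.* For addable $p$ let $R(\Lambda,p)\ne0$ be the coefficient $R_{y_p}$ of $\Psi_{\mathrm{col}(p),\Lambda}$.

**Step 1: how residues change around a square.** This is what the matrix coefficients must match. Let $p\ne p'$ have colours $i,j$ and let $\Lambda,\Lambda+p,\Lambda+p',\Lambda+p+p'\in\mathcal P$. Then $\Psi_{i,\Lambda+p'}(u)=\Psi_{i,\Lambda}(u)G_{ij}(y_{p'}u)$, and both sides have a simple pole at position $y_p$. Hence $G_{ij}(y_{p'}/y_p)\in\mathbb C^\times$ and $R(\Lambda+p',p)=G_{ij}(y_{p'}/y_p)R(\Lambda,p)$.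

**Step 2: choosing the coefficients.** We need nonzero $a$'s compatible with all squares at once; a total order on $\Xi$ lets us put the whole factor on one side of each square. For $p<p'$ of colours $i,j$ put $g_{pp'}(\kappa,m)=G_{ij}\bigl(y^0_{p'}q_j^{-2m}/(y_p^0q_i^{-2\kappa})\bigr)$ if this lies in $\mathbb C^\times$, and $g_{pp'}(\kappa,m)=1$ otherwise. Put
$$a(\Lambda,p)=\prod_{p'>p}\ \prod_{m<k_{p'}}g_{pp'}(k_p,m)\ne0.$$
For a square with $p<p'$, raising $k_{p'}$ by one multiplies $a(\Lambda,p)$ by $g_{pp'}(k_p,k_{p'})$, which is $G_{ij}(y_{p'}/y_p)$ by Step 1. On the other hand $a(\Lambda,p')$ does not involve $k_p$. So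
$$a(\Lambda+p',p)=G_{ij}(y_{p'}/y_p)\,a(\Lambda,p),\qquad a(\Lambda+p,p')=a(\Lambda,p')\qquad(p<p').\tag{8}$$
Define $b$ by $a(\Lambda,p)\,b(\Lambda+p,p)=R(\Lambda,p)/(q_i-q_i^{-1})$; then $b\ne0$. On $V=\bigoplus_{\Lambda\in\mathcal P}\mathbb C|\Lambda\rangle$ let $\phi_i$ and $x_i^-$ act as stated and let
$$x^+_{i,m}|\Lambda\rangle=\sum_{p\text{ removable, col }i}b(\Lambda,p)(q_i^2y_p)^m|\Lambda-p\rangle.$$

**Step 3: the relations other than (4).** By (2), $\Psi_{i,\Lambda}(0)\Psi_{i,\Lambda}(\infty)=1$. Adding a box $(j,c)$ multiplies $\Psi_i$ by $G_{ij}(cu)$, and $\delta(c/w)G_{ij}(cu)=\delta(c/w)G_{ij}(wu)$; this is (3) for $x^-$. For $x^+$, removing $p$ removes the box at $q_j^2y_p(\Lambda)=y_p(\Lambda-p)$, which is the number appearing in the definition.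

**Step 4: the diagonal part of (4).** We compute the coefficient of $|\Lambda\rangle$ in $[x^+_{j,r},x^-_{i,s}]|\Lambda\rangle$. For $i\ne j$ it is $0$, because the box added and the box removed have different colours. For $i=j$, addable $p$ contribute $R(\Lambda,p)y_p^{r+s}/(q_i-q_i^{-1})$. A removable $p$, with $c=q_i^2y_p(\Lambda)=y_p(\Lambda-p)$, contributes $-R(\Lambda-p,p)c^{r+s}/(q_i-q_i^{-1})$. Since $\Psi_{i,\Lambda}=\Psi_{i,\Lambda-p}G_{ii}(cu)$ and $G_{ii}(1)=-1$, we have $-R(\Lambda-p,p)=R_c(\Psi_{i,\Lambda})$. By (i) the total is $(q_i-q_i^{-1})^{-1}\sum_cR_c(\Psi_{i,\Lambda})c^{r+s}$ over all poles, which is what (4) requires, by (5).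

**Step 5: the off-diagonal part of (4).** Take the coefficient of $|\Lambda+p-p'\rangle$ with $p\ne p'$, $\mathrm{col}(p)=i$, $\mathrm{col}(p')=j$, in $[x^+_{j,m},x^-_{i,s}]|\Lambda\rangle$; it must vanish. By (ii) both orders of the two moves stay in $\mathcal P$, and both carry the factor $y_p^s(q_j^2y_{p'})^m$. Put $\Lambda_0=\Lambda-p'$, so that $\Lambda_0,\Lambda_0+p,\Lambda_0+p',\Lambda_0+p+p'$ form a square. We need $b(\Lambda_0+p+p',p')\,a(\Lambda_0+p',p)=a(\Lambda_0,p)\,b(\Lambda_0+p',p')$. Inserting the definition of $b$ and $R(\Lambda_0+p,p')=G_{ji}(y_p/y_{p'})R(\Lambda_0,p')$ from Step 1, this becomes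
$$G_{ji}(y_p/y_{p'})\,a(\Lambda_0,p')\,a(\Lambda_0+p',p)=a(\Lambda_0,p)\,a(\Lambda_0+p,p').$$
If $p<p'$, (8) turns the left side into $G_{ji}(y_p/y_{p'})G_{ij}(y_{p'}/y_p)\,a(\Lambda_0,p')a(\Lambda_0,p)$, which is $a(\Lambda_0,p')a(\Lambda_0,p)$ by (2), and this is also the right side. If $p'<p$, (8) with the roles exchanged says $a(\Lambda_0+p,p')=G_{ji}(y_p/y_{p'})a(\Lambda_0,p')$ and $a(\Lambda_0+p',p)=a(\Lambda_0,p)$, and both sides agree again. So $V$ is a $\tilde U_J$-module.

**Step 6: distinct $\ell$-weights.** If $\Lambda$ and $\Lambda'$ have the same $\ell$-weight, let $m_{j,c}$ be the difference of the multiplicities of the box $(j,c)$. Then $\prod_{(j,c)}G_{ij}(cu)^{m_{j,c}}=1$ for all $i\in J$. The function $G_{ij}(cu)$ has its zero at position $cq^{B_{ij}}$ and its pole at $cq^{-B_{ij}}$. In a class $aq^{\mathbb Z}$ put $m_j(x)=\sum_sm_{j,aq^s}x^s$. Comparing divisors gives $\sum_{j\in J}(x^{B_{ij}}-x^{-B_{ij}})m_j(x)=0$ for all $i\in J$. The matrix of Laurent polynomials $\bigl(\frac{x^{B_{ij}}-x^{-B_{ij}}}{x-x^{-1}}\bigr)_{i,j\in J}$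 specializes at $x=1$ to $B|_J$, so its determinant is a nonzero Laurent polynomial, and all $m_j=0$. By (iv), $\Lambda=\Lambda'$.

**Step 7: simplicity.** By Step 6 every submodule is spanned by basis vectors. If it contains $|\Lambda\rangle$ with $\Lambda\ne0$, then by (iii) some $p$ is removable and, as $b\ne0$, it contains $|\Lambda-p\rangle$; descending, it contains $|0\rangle$. Conversely, (iii) and $a\ne0$ show by induction on $\sum k_p$ that $|0\rangle$ generates every $|\Lambda\rangle$. Finally $x^+|0\rangle=0$ and $\Psi_{i,0}=f_i$, so $V$ is the simple module in question, by Lemma 1(b). $\square$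

**Remark (nodes outside $J$).** Let $K\subseteq L(\boldsymbol f)$ be as in Lemma 1(c), described by Lemma 2, and let $j\in I\setminus J$. Then
$$\phi_j^\pm(u)|\Lambda\rangle=f_j(u)\prod_{\text{boxes }(i,c)}G_{ji}(cu)\ |\Lambda\rangle.\tag{9}$$
Indeed, let (9) hold for $\Lambda$ with eigenvalue $\psi_\Lambda$. Apply $\phi_j^\pm(u)x_i^-(w)=G_{ji}(uw)x_i^-(w)\phi_j^\pm(u)$ to $|\Lambda\rangle$. The result is $\sum_pa(\Lambda,p)\delta(y_p/w)\bigl(\phi_j^\pm(u)|\Lambda+p\rangle-G_{ji}(y_pu)\psi_\Lambda(u)|\Lambda+p\rangle\bigr)=0$, and the $y_p$ are distinct, so each bracket vanishes. By (iii) every $\Lambda$ is reached from $0$.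

## 6. A lower bound from one surviving pole

Now we set up the counterexamples. Let $J\subset I$, $j\in I\setminus J$, and let $i\in J$ be the only node of $J$ with $B_{ij}\ne0$. Choose $b,c,c'$ such that $1,b,c,c'$ lie in distinct classes, and put
$$f_i=X\frac{1-bu}{1-u},\qquad f_j=W\frac{(1-q^{-B_{ij}}u)^2}{(1-cu)(1-c'u)},\qquad f_k=1\quad(k\ne i,j),\tag{10}$$
with $X,W$ chosen so that $f(0)f(\infty)=1$.

**Admissibility.** In class $1$, $S=\{i\}$, $U=\{j\}$, $n_1(j)=2$: (H1) is vacuous, (H2) holds with the labelling $(i,j)$ and $r=0$, and (H3) reads $2\ge0$. In class $b$, $S=\emptyset$, $U=\{i\}$, and (H3) reads $1\ge-1$. In the classes $c,c'$, $S=\{j\}$ and $U=\emptyset$. So all hypotheses hold.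

Let $L=L(\boldsymbol f)$, $K=\bigoplus_{\delta\in Q_J^+}L_\delta$, $\gamma\in Q_J^+$, and $\boldsymbol f^c=(f_kG_{kj}(cu))_{k\in J}$, similarly $\boldsymbol f^{c'}$. These are the highest $\ell$-weights, for $J$, of the two vectors obtained from $v$ by one box of colour $j$.

**Proposition 3.** Suppose $0\ne w\in K_\gamma$ satisfies $\phi_j^\pm(u)w=\psi(u)w$, where $\psi$ is rational, regular at $0$ and $\infty$, with only simple poles, and has a pole at some position $C_0\in q^{\mathbb Z}$. Then $\dim L_{\gamma+\alpha_j}\ge\operatorname{rk}H_\gamma^{\boldsymbol f^c}+\operatorname{rk}H_\gamma^{\boldsymbol f^{c'}}+1$.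

*Proof.* **Step 1: splitting $L_{\alpha_j}$.** We isolate the contributions of the poles $c$ and $c'$ of $f_j$. These are its only poles, both simple, so by (4) and (5) $x^+_{j,r}x^-_{j,s}v=(q_j-q_j^{-1})^{-1}(R_cc^{r+s}+R_{c'}c'^{\,r+s})v$ with $R_c,R_{c'}\ne0$. Put
$$v_c=(x^-_{j,1}-c'x^-_{j,0})v,\qquad v_{c'}=(x^-_{j,1}-cx^-_{j,0})v.$$
Then $x^+_{j,r}v_c=(q_j-q_j^{-1})^{-1}R_c(c-c')c^rv$ and $x^+_{j,r}v_{c'}=(q_j-q_j^{-1})^{-1}R_{c'}(c'-c)c'^{\,r}v$. The sequences $c^r$ and $c'^{\,r}$ being independent, so are $v_c,v_{c'}$. The vector $(c-c')x^-_{j,s}v-c^sv_c+c'^{\,s}v_{c'}$ is killed by all $x^+_{j,r}$, hence is $0$ by Lemma 1(a). In other words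
$$(c-c')x_j^-(z)v=\delta(c/z)v_c-\delta(c'/z)v_{c'}.$$

**Step 2: two highest $\ell$-weight modules.** Apply $\phi_k(u)$, $k\in J$, to the last formula. By (3) and $G_{kj}(uz)\delta(c/z)=G_{kj}(cu)\delta(c/z)$, and comparing the independent sequences $c^s,c'^{\,s}$, we get $\phi_k(u)v_c=f_k(u)G_{kj}(cu)v_c$, and likewise for $c'$. Also $x^+_{k,r}v_c=0$ for $k\in J$, since $L$ has no such weight. So $E_c=\tilde U_Jv_c=\tilde U_J^-v_c$ is a highest $\ell$-weight module for $\boldsymbol f^c$. Its component $(E_c)_\gamma$ of relative weight $-\gamma$ lies in $L_{\gamma+\alpha_j}$ and has dimension at least $\operatorname{rk}H_\gamma^{\boldsymbol f^c}$ by Lemma 1(a); likewise for $c'$. As $j\notin J$, $x^+_{j,r}$ commutes with $\tilde U_J^-$, so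
$$x^+_{j,r}e=c^rx^+_{j,0}e\quad(e\in E_c),\qquad x^+_{j,r}e'=c'^{\,r}x^+_{j,0}e'\quad(e'\in E_{c'}).\tag{11}$$

**Step 3: independence.** We show that $(E_c)_\gamma$, $(E_{c'})_\gamma$ and $\mathbb Cx^-_{j,0}w$ are independent and that the last one is nonzero. Suppose $e+e'+\lambda x^-_{j,0}w=0$ with $e\in(E_c)_\gamma$, $e'\in(E_{c'})_\gamma$. Apply $x^+_{j,r}$. Since $x^+_{j,r}w=0$ by weights, (4), (5) and (11) give, for all $r$,
$$c^rx^+_{j,0}e+c'^{\,r}x^+_{j,0}e'+\frac{\lambda}{q_j-q_j^{-1}}\sum_C\rho_CC^r\,w=0,$$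
where $C$ runs over the pole positions of $\psi$ and $\rho_C\neq 0$. Now $C_0\in q^{\mathbb Z}$ differs from $c$ and $c'$. Sequences $C^r$ with distinct $C$ are linearly independent, so $\lambda\rho_{C_0}w=0$ and $\lambda=0$. Thus $e+e'=0$. Let $Y$ be a word in the $x^+_{k,s}$, $k\in J$. Then $Ye\in E_c$ and $Ye'\in E_{c'}$, and (11) applied to $Ye+Ye'=0$ gives $c^rx^+_{j,0}Ye+c'^{\,r}x^+_{j,0}Ye'=0$ for all $r$. Hence $x^+_{j,0}Ye=0$, and $x^+_{j,r}Ye=0$ for all $r$. Every word of weight $\gamma+\alpha_j$ in the $x^+$'s has the form $Y'x^+_{j,r}Y$ with such a $Y$, so all of them kill $e$, and $e=0$ by Lemma 1(a). Then $e'=0$. $\square$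

**What the formula predicts.** Suppose $c_i(\gamma)\le2$; we need the coefficient of $\overline{\gamma+\alpha_j}^{\,-1}$ in $\prod_a\chi^{(a)}$. Only positive roots $\alpha\le\gamma+\alpha_j$ matter. If $c_j(\alpha)=1$, the class-$1$ exponent is $\max(0,c_i(\alpha)-2)=0$, the class-$b$ exponent is $0$, and each of the classes $c,c'$ gives exponent $1$. If $c_j(\alpha)=0$, then $\alpha\in\Delta_J^+=\Delta^+\cap Q_J^+$, with exponent $c_i(\alpha)$ in class $1$ and $0$ in the others. A root with $c_j=1$ must be used exactly once, so the prediction is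
$$2\sum_{\alpha\in\Delta^+,\ c_j(\alpha)=1,\ \alpha\le\gamma+\alpha_j}\pi_{\gamma+\alpha_j-\alpha},\qquad\sum_\delta\pi_\delta\,\overline\delta^{\,-1}=\prod_{\alpha\in\Delta_J^+}(1-\overline\alpha^{-1})^{-c_i(\alpha)}.\tag{12}$$
The first two terms of Proposition 3 will match (12), and the $+1$ is the surviving pole.

## 7. Double and triple bonds

Let $\mathfrak g$ be of type B, C, F or G. Take adjacent nodes, $i$ short and $j$ long, as in Section 3 with $m\in\{2,3\}$. Put $J=\{i\}$ and $\gamma=2\alpha_i$.

**Step 1: a vector $w$ with a surviving pole.** Apply Lemma 2 to $K$ with one point $p$, $y_p^0=1$, $\mathcal P=\mathbb Z_{\ge0}$. By (6), with $y=q^{-2dk}$,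
$$\Psi_{i,k}=\mathrm{const}\cdot\frac{(1-bu)(1-q^{2d}u)}{(1-yu)(1-q^{2d}yu)},$$
with simple poles at $y$ and, if and only if $k\ge1$, at $q^{2d}y$. This is (i); (ii) is vacuous, and (iii), (iv) are clear. Let $w=|2\rangle\in K_\gamma$, with boxes at $1$ and $q^{-2d}$. By (9),
$$\psi=f_jG_{ji}(u)G_{ji}(q^{-2d}u)=\mathrm{const}\cdot\frac{(1-q^{md}u)(1-q^{-md}u)(1-q^{-(m+2)d}u)}{(1-cu)(1-c'u)(1-q^{(m-2)d}u)}.$$
As $m,-m,-m-2$ all differ from $m-2$ for $m\in\{2,3\}$, the poles are simple, at $c$, $c'$ and $C_0=q^{(m-2)d}$.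

**Step 2: the rank for $\boldsymbol f^c$.** We have $f_i^c=f_iG_{ij}(cu)=\mathrm{const}\cdot\frac{(1-bu)(1-q^{-md}cu)}{(1-u)(1-q^{md}cu)}$. Apply Lemma 2 with $\Xi=\{p,p'\}$, $y_p^0=1$, $y_{p'}^0=q^{md}c$ and $\mathcal P=\{(k,k'):k\ge0,\ 0\le k'\le m\}$. The factors in class $1$ are as in Step 1. By (6), with $y'=cq^{md-2dk'}$, those in class $c$ are
$$\mathrm{const}\cdot\frac{(1-q^{-md}cu)(1-q^{(m+2)d}cu)}{(1-y'u)(1-q^{2d}y'u)}.$$
The pole at $y'$ is cancelled exactly when $k'=m$, by the first numerator factor. The pole at $q^{2d}y'=cq^{(m+2)d-2dk'}$ is cancelled exactly when $k'=0$, by the second one (the first would require $k'=m+1$). So (i) holds. For (ii), the bounds on $k$ and $k'$ are independent of each other; (iii) and (iv) are clear, the two kinds of boxes lying in different classes. By Lemma 1(a), $\operatorname{rk}H^{\boldsymbol f^c}_{2\alpha_i}=\#\{(2,0),(1,1),(0,2)\}=3$, where $m\ge2$ is used for $(0,2)$. The same holds for $c'$.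

**Step 3: comparison.** Proposition 3 gives $\dim L_{2\alpha_i+\alpha_j}\ge3+3+1=7$. In (12), the roots in question are $\alpha_j,\alpha_j+\alpha_i,\alpha_j+2\alpha_i$ (the $\alpha_i$-string through $\alpha_j$ goes up to $\alpha_j+m\alpha_i$), and $\pi_{k\alpha_i}=1$. So the prediction is $2\cdot3=6$, and (1) is wrong. This proves Theorem A for types B, C, F, G.

In the notation $d=1$, $m=2$ of type $B_2$, the counterexample is $f_i=X\frac{1-bu}{1-u}$, $f_j=W\frac{(1-q^2u)^2}{(1-cu)(1-c'u)}$, and the surviving pole is at $C_0=1$.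

## 8. Interlacing partitions

For type A we need to see the product in (1) as a sum over configurations. For partitions, $\nu\succ\mu$ means $\nu_1\ge\mu_1\ge\nu_2\ge\mu_2\ge\cdots$; for example $(3,1)\succ(2)$. Note that $\nu\succ\mu$ implies that $\nu$ has at most one part more than $\mu$.

**Lemma 4.** Let steps $l,l+1,\dots,m+1$ be labelled H or V. Consider sequences $\emptyset=\mu^{(l-1)},\mu^{(l)},\dots,\mu^{(m)},\mu^{(m+1)}=\emptyset$ with $\mu^{(c-1)}\prec\mu^{(c)}$ if step $c$ is H and $\mu^{(c-1)}\succ\mu^{(c)}$ if it is V. Then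
$$Z:=\sum\prod_cx_c^{|\mu^{(c)}|}=\prod_{x<z,\ x\in H,\ z\in V}(1-x_xx_{x+1}\cdots x_{z-1})^{-1}.$$

For the word HVHV on steps $1,\dots,4$, every partition has at most one part and the sequences are triples $k_1\ge k_2\le k_3$. Splitting off $k_2$ from $k_1$ and $k_3$, the sum is $1/\bigl((1-x_1)(1-x_3)(1-x_1x_2x_3)\bigr)$, and the pairs $(1,2),(3,4),(1,4)$ give the same. The lemma is equivalent to Gansner's trace formula for reverse plane partitions, J. Combin. Theory A 30 (1981); here is a proof.

*Proof.* Induct on the number of pairs $(x,z)$. If there is none, the word is V…VH…H. Going down from $\emptyset$, and going down backwards from the final $\emptyset$, forces all $\mu^{(c)}=\emptyset$, and $Z=1$. Otherwise some consecutive steps $s,s+1$ are H,V.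

**Step 1: exchanging H and V.** We trade the partition at a peak for one at a valley. Fix $\mu=\mu^{(s-1)}$ and $\lambda=\mu^{(s+1)}$. The partitions $\nu\succ\mu,\lambda$ are given by $\nu_1\ge\max(\mu_1,\lambda_1)$ and $\max(\mu_{t+1},\lambda_{t+1})\le\nu_{t+1}\le\min(\mu_t,\lambda_t)$ for $t\ge1$. The partitions $\tau\prec\mu,\lambda$ are given by $\max(\mu_{t+1},\lambda_{t+1})\le\tau_t\le\min(\mu_t,\lambda_t)$ for $t\ge1$. Hence
$$\nu_1=\max(\mu_1,\lambda_1)+k,\qquad\nu_{t+1}=\min(\mu_t,\lambda_t)+\max(\mu_{t+1},\lambda_{t+1})-\tau_t$$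
is a bijection $\nu\leftrightarrow(k,\tau)$, $k\ge0$. Adding up, and using $\min+\max=\mu_t+\lambda_t$ for each $t$, we get $|\nu|=k+|\mu|+|\lambda|-|\tau|$.

**Step 2: the generating functions.** Let $Z'$ belong to the word with steps $s,s+1$ swapped, and let $\sigma$ be the substitution $x_{s\pm1}\mapsto x_{s\pm1}x_s$, $x_s\mapsto x_s^{-1}$ (variables with index $l-1$ or $m+1$ do not occur). Step 1 says $Z=(1-x_s)^{-1}\sigma(Z')$, with $\sigma$ applied to each monomial. The swapped word has one pair fewer, so by induction $Z'$ is the product over its pairs. Under $\sigma$, the monomial $x_{s+1}\cdots x_{z-1}$ of a pair $(s+1,z)$ becomes $x_s\cdots x_{z-1}$, and the monomial $x_x\cdots x_{s-1}$ of a pair $(x,s)$ becomes $x_x\cdots x_s$. A pair $(x,z)$ with $x<s$, $z>s+1$ has a monomial containing $x_{s-1}x_sx_{s+1}$, which is fixed by $\sigma$. All other pairs involve none of $x_{s-1},x_s,x_{s+1}$. So the images are nonconstant monomials with nonnegative exponents. As $\sigma$ is an invertible map on Laurent monomials, applying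 it term by term to $Z'$ gives a well-defined power series, equal to the product over the image monomials. These are exactly the monomials of the pairs of the original word other than $(s,s+1)$, whose factor is $(1-x_s)^{-1}$. $\square$

## 9. Type A: the configurations and their poles

Let $I=\{1,\dots,n\}$ and let $B$ be the Cartan matrix, so $q_i=q$. We prove Theorem B by exhibiting $\mathcal P$ for Lemma 2 with $J=I$. Fix a class $a$, write $S,U$ for $S^{(a)},U^{(a)}$, put $Q(e)=1-aq^eu$, and write $f$ for $f^{(a)}$ up to constants.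

**Step 1: chains and regions.** This step cuts the diagram into independent pieces. By (H1), elements of $S$ are pairwise separated by elements of $U$. The set $N_a(u)$ consists of those among the nearest left and right neighbours of $u$ in $S\cup U$ that lie in $S$. Call $u\in U$ *through* if $|N_a(u)|=2$ and $n_a(u)=1$, and *blocking* otherwise. If $u$ is blocking, then $n_a(u)\ge|N_a(u)|$: for $|N_a(u)|\le1$ because $n_a(u)\ge1$, and for $|N_a(u)|=2$ because then $n_a(u)\neq1$.

The set $S$ decomposes uniquely into maximal chains $s_1<u_1<s_2<\dots<u_{M-1}<s_M$, consecutive in $S\cup U$, with all $u_t$ through. Let $u_-<s_1$ and $u_+>s_M$ be the adjacent elements of $S\cup U$, or $u_-=0$, $u_+=n+1$ if absent. When present they lie in $U$ by (H1), and they are blocking by maximality (a through node would prolong the chain). The *region* of the chain is $\{l,\dots,m\}$ with $l=u_-+1$, $m=u_+-1$. For two chains, the $u_+$ of the left one is at most the $u_-$ of the right one, so regions are disjoint and distinct regions contain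 no adjacent nodes. Each region meets $S\cup U$ exactly in its chain; every element of $S$ and every through node lies in a region, and no blocking node does. Label the steps $l,\dots,m+1$: with $u_0=u_-$ and $u_M=u_+$, step $c$ is H if $c\in(u_{t-1},s_t]$ and V if $c\in(s_t,u_t]$.

For example, in type $A_5$ let $S=\{1,3,5\}$, $U=\{2,4\}$, $n_a(2)=1$, $n_a(4)=2$. Then $2$ is through and $4$ is blocking. The chains are $1<2<3$ with region $\{1,2,3\}$ and word HVHV, and $5$ with region $\{5\}$ and word HV.

**Step 2: the product as a sum.** We show that (1) counts interlacing sequences. Let $\alpha=\alpha_x+\dots+\alpha_y$ contain $\kappa$ elements of $S$. If $\kappa=0$ the exponent is $0$. If $\kappa\ge1$, at least $\kappa-1$ elements of $U$ lie between them, so $\sum_S-\sum_Un_a\le\kappa-(\kappa-1)=1$. Equality holds if and only if $[x,y]\cap(S\cup U)$ is an alternating sequence $s\,u\,s\cdots u\,s$ with all $n_a(u)=1$. We claim that this happens if and only if $[x,y]$ lies in a region with step $x$ of type H and step $y+1$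 of type V. Given such an alternating sequence, its $u$'s have both neighbours in $S$ and are through, so it is $s_g,u_g,\dots,s_h$ in one chain, with $x\in(u_{g-1},s_g]$ and $y+1\in(s_h,u_h]$. Conversely, if $x\in(u_{g-1},s_g]$ and $y+1\in(s_h,u_h]$, then $h<g$ would give $y<u_h\le u_{g-1}<x$; so $g\le h$ and $[x,y]$ meets $S\cup U$ in $s_g,u_g,\dots,s_h$. By Lemma 4 with $x_c=\overline{\alpha_c}^{\,-1}$ and $z=y+1$,
$$\chi^{(a)}=\prod_{\text{chains}}\ \sum_{(\mu^{(c)})}\ \prod_c\overline{\alpha_c}^{\,-|\mu^{(c)}|}.\tag{13}$$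

**Step 3: base positions.** This is where (H2) is used. For $s\in S$ and $u\in U$ consecutive in $S\cup U$, (H2) says $f_s=\mathrm{const}/Q(\eta_s)$ and $f_u=\mathrm{const}\cdot Q(\eta_u)^{n_a(u)}$ with $\eta_u=\eta_s+|u-s|$. So for each region there is a function $\eta$ on $\{l-1,\dots,m+1\}$ with $\eta_c=\eta_{c-1}-1$ if step $c$ is H and $\eta_c=\eta_{c-1}+1$ if it is V, giving these positions at all $s_t,u_t$ and at $u_\pm$ when present.

**Step 4: the set $\mathcal P$.** Each H step adds at most one part, so all partitions $\mu^{(c)}$ have at most $n$ parts. Put $T=n+2$. Let $\Xi$ be the set of $(a,\text{chain},i,t)$ with $i$ in the region and $0\le t<T$, with colour $i$ and $y^0=aq^{\eta_i+2t}$; only finitely many classes $a$ have chains. For a sequence as in Lemma 4 put $k_{i,t}=\mu^{(i)}_{t+1}$. Let $\mathcal P$ be the product, over all classes and chains, of the sets of such sequences. It is given inside $\mathbb Z_{\ge0}^\Xi$ by inequalities $k_s\le k_t$ between elements $s,t$ of $\Xi$ and, at the ends of regions,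 inequalities $k_s\le0$.

**Step 5: condition (ii).** Let $\Lambda,\Lambda+p-p'\in\mathcal P$, $p\ne p'$. For $\Lambda+p$ we need $k_p+1\le k_t$ for each constraint $k_p\le k_t$. In $\Lambda+p-p'$ we have $k_p+1\le k_t-[t=p']\le k_t$. For $\Lambda-p'$ we need $k_s\le k_{p'}-1$ for each constraint $k_s\le k_{p'}$, and in $\Lambda+p-p'$ we have $k_s\le k_s+[s=p]\le k_{p'}-1$. Constraints $k_s\le0$ and $k_s\ge0$ are treated the same way.

**Step 6: condition (iii).** Call $\eta_i+2t$ the exponent of $(i,t)$. In each inequality $k_s\le k_t$ between elements of $\Xi$, the exponent of $s$ exceeds that of $t$ by $1$. For an H step, where $\eta_{c-1}=\eta_c+1$, the inequalities are $k_{c-1,t}\le k_{c,t}$ with exponents $\eta_c+1+2t$ and $\eta_c+2t$, and $k_{c,t+1}\le k_{c-1,t}$ with exponents $\eta_c+2t+2$ and $\eta_c+2t+1$. For a V step exchange $c-1$ and $c$. So in one nonempty sequence, an element $p$ with $k_p>0$ and maximal exponent is removable: every $s$ with a constraint $k_s\le k_p$ has larger exponent, hence $k_s=0\le k_p-1$.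

**Step 7: condition (i) for $i$ in a region.** This is the heart of the matter: interlacing is exactly the pattern of cancellation between zeros and poles. Put $e_{i,t}=\eta_i+2t-2k_{i,t}$; since $k_{i,t+1}\le k_{i,t}$, we have $e_{i,t+1}\ge e_{i,t}+2$. By (6) and (7), an element of $\Xi$ with $y^0=aq^h$ and $e=h-2k$ contributes to $\Psi_i$, up to a constant, $\frac{Q(h)Q(h+2)}{Q(e)Q(e+2)}$ if it has colour $i$, and $\frac{Q(e+1)}{Q(h+1)}$ if its colour is adjacent to $i$. A neighbour of $i$ outside the region is $u_\pm$ or a fictitious node $0,n+1$. It has $\mu=\emptyset$, and the same expression gives $1$, so we may treat both neighbours $j=i\pm1$ uniformly.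

Call the neighbour $j$ *small* if $\mu^{(j)}\prec\mu^{(i)}$; then $\eta_j+1=\eta_i+2$. Call it *big* if $\mu^{(j)}\succ\mu^{(i)}$; then $\eta_j+1=\eta_i$. The left neighbour is small if and only if step $i$ is H, and the right one if and only if step $i+1$ is V. So the number of small neighbours is $2$, $1$, $0$ according as $i\in S$, $i\notin S\cup U$, $i$ through; put $\varepsilon=1,0,-1$ respectively. With $\eta=\eta_i$, the factors not depending on $\Lambda$ are
$$f_i\cdot\frac{\prod_{t<T}Q(\eta+2t)Q(\eta+2t+2)}{\prod_{j}\prod_{t<T}Q(\eta_j+1+2t)}=\mathrm{const}\cdot Q(\eta+2T)^{-\varepsilon}.$$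
Indeed a small $j$ contributes $Q(\eta+2)\cdots Q(\eta+2T)$ to the denominator and a big $j$ contributes $Q(\eta)\cdots Q(\eta+2T-2)$. So the fraction is $Q(\eta)/Q(\eta+2T)$, $1$, $Q(\eta+2T)/Q(\eta)$ in the three cases, while $f_i=\mathrm{const}\cdot Q(\eta)^{-1}$, $\mathrm{const}$, $\mathrm{const}\cdot Q(\eta)$. With $g_{j,t}=e_{j,t}+1$ we obtain
$$\Psi_i^{(a)}=\mathrm{const}\cdot Q(\eta+2T)^{-\varepsilon}\ \frac{\prod_{j=i\pm1}\prod_{t<T}Q(g_{j,t})}{\prod_{t<T}Q(e_{i,t})Q(e_{i,t}+2)}.\tag{14}$$

Let $I_t=[e_{i,t}+2,e_{i,t+1}]$ for $0\le t\le T-2$. For small $j$, $g_{j,t}=\eta+2t+2-2k_{j,t}$, and $k_{i,t}\ge k_{j,t}\ge k_{i,t+1}$ says $g_{j,t}\in I_t$ for $t\le T-2$; moreover $g_{j,T-1}=\eta+2T$. For big $j$, $g_{j,t}=\eta+2t-2k_{j,t}$, and $k_{j,t}\ge k_{i,t}\ge k_{j,t+1}$ says $g_{j,t+1}\in I_t$ for $t\le T-2$ and $g_{j,0}\le e_{i,0}$. So each of the disjoint intervals $I_t$ contains exactly one numerator zero from each neighbour. The denominator zeros are the two endpoints of the $I_t$, together with $e_{i,0}$ and $e_{i,T-1}+2=\eta+2T$.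

At $\eta+2T$ the numerator has order (number of small neighbours) $-\,\varepsilon=1$, so everything cancels there. If the endpoints of $I_t$ coincide, the double pole is cancelled by the two neighbour zeros in $I_t$. Otherwise each endpoint is a simple pole if no neighbour zero sits there, and no pole if one does. At $e_{i,0}$ there is a simple pole if and only if no big $j$ has $g_{j,0}=e_{i,0}$.

Now compare with $\mathcal P$. The number $k_{i,t}$ can be increased if and only if $k_{j,t-1}\ge k_{i,t}+1$ for small $j$ (no condition if $t=0$) and $k_{j,t}\ge k_{i,t}+1$ for big $j$. That is, $g_{j,t-1}\ne e_{i,t}$ and $g_{j,t}\ne e_{i,t}$ respectively, which means that no neighbour zero is at $e_{i,t}$. For $t\le T-2$, $k_{i,t}$ can be decreased if and only if $k_{i,t}-1\ge k_{j,t}$ (small $j$) and $k_{i,t}-1\ge k_{j,t+1}$ (big $j$), that is, if and only if no neighbour zero is at $e_{i,t}+2$; nonnegativity is then automatic. For $t=T-1$, $k_{i,t}=0$ cannot be decreased, and there is no pole at $\eta+2T$. If $e_{i,t}+2=e_{i,t+1}$,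 the zeros in the degenerate interval $I_t$ show that $t$ is not removable and $t+1$ is not addable. So the poles are simple, and their positions are precisely the pairwise distinct $aq^{e_{i,t}}$ ($t$ addable) and $aq^{e_{i,t}+2}$ ($t$ removable).

**Step 8: condition (i) for $i$ in no region.** Here there must be no poles, and this is where (H3) is used. A node outside a region and adjacent to it is the $u_-$ or $u_+$ of that region. If $i\notin S\cup U$, no neighbouring colour has boxes in this class, and $\Psi_i^{(a)}$ is constant. Otherwise $i=u$ is blocking. A neighbouring node lies in a region if and only if $u=u_\pm$ of that region, and this happens once for each element of $N_a(u)$. For such a neighbour $j$, interlacing with $\mu^{(u)}=\emptyset$ leaves $\mu^{(j)}$ at most one part $k$; as $\eta_j+1=\eta_u$, its contribution is $Q(\eta_u-2k)/Q(\eta_u)$. So $\Psi_u^{(a)}$ is a constant times $Q(\eta_u)^{n_a(u)-|N_a(u)|}$ times a polynomial if $N_a(u)\ne\emptyset$, and $\mathrm{const}\cdot f_u$ if $N_a(u)=\emptyset$. Since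 $n_a(u)\ge|N_a(u)|$, there are no poles, and $\Xi$ has no element of colour $u$ in this class.

Different classes contribute zeros and poles in different classes of positions, so (i) holds for $\Psi_i=\prod_a\Psi_i^{(a)}$.

**Step 9: condition (iv), and the conclusion.** In a class, colour $i$ belongs to at most one region, and $(1-x^{-2})\sum_{\text{boxes }(i,aq^s)}x^s=\sum_t(x^{\eta_i+2t}-x^{e_{i,t}})$. So the multiset of boxes determines the set $\{e_{i,t}\}_t$ and, as the $e_{i,t}$ increase with $t$, all $k_{i,t}$. Lemma 2 now gives a simple $\tilde U_I$-module with highest $\ell$-weight $\boldsymbol f$ and basis $\mathcal P$. By Lemma 1(b) it is $L(\boldsymbol f)$, and by (13) its character is $\mathrm{wt}(\boldsymbol f)\prod_a\chi^{(a)}$. Theorem B is proved. $\blacksquare$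

## 10. A trivalent node

It remains to prove Theorem A for types D and E. The diagram contains a node $o$ adjacent to three pairwise non-adjacent nodes $1,2,3$. Use (10) with $i=o$, $j=1$, $J=\{2,o,3\}$ (type $A_3$, $o$ in the middle), $-B_{o1}=1$, and $\gamma=2\alpha_o+\alpha_2+\alpha_3$. Now two boxes of colour $o$ can sit at $1$ and $q^2$, the second made possible by boxes at $2$ and $3$.

**Step 1: a vector with a surviving pole.** The tuple $(f_k)_{k\in J}$ satisfies the hypotheses in type $A_3$: in class $1$, $S=\{o\}$ and $U=\emptyset$; in class $b$, $U=\{o\}$. By Section 9, $K$ has the basis of Lemma 2. The word is HHVV, and the class-$1$ data are $k_{o,0}\ge k_2,k_3\ge k_{o,1}\ge0$ at base exponents $0,1,1,2$. Moreover $\dim K_\delta=\pi_\delta$, by Theorem B compared with (12). Let $w$ be the basis vector with all four $k$'s equal to $1$; it lies in $K_\gamma$. Its boxes of colour $o$ are at $1$ and $q^2$, and its boxes of colours $2,3$ do not affect node $1$. By (9),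
$$\psi=f_1G_{1o}(u)G_{1o}(q^2u)=\mathrm{const}\cdot\frac{(1-qu)^2}{(1-cu)(1-c'u)}\cdot\frac{(1-q^{-1}u)(1-qu)}{(1-qu)(1-q^3u)},$$
with simple poles at $c$, $c'$ and $C_0=q^3$.

**Step 2: the rank for $\boldsymbol f^c$.** We have $f_o^c=\mathrm{const}\cdot\frac{(1-bu)(1-q^{-1}cu)}{(1-u)(1-qcu)}$, and the other two components are $1$. Apply Lemma 2 with $\mathcal P=\mathcal P^{(1)}\times\mathcal P^{(c)}$, where $\mathcal P^{(1)}$ is as for $K$, and $\mathcal P^{(c)}$ is given by
$$1\ge k_{o,0}\ge k_2,k_3\ge k_{o,1}\ge0\quad\text{at base exponents }1,2,2,3\text{ relative to }c.$$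
Without the factor $(1-q^{-1}cu)$ and without the bound $1\ge k_{o,0}$, condition (i) is the computation of Section 9, Step 7, with $S=\{o\}$, $\eta_o=1$; it concerns only zeros and poles, so normalization plays no role. In that situation $(o,0)$ is always addable, both neighbours of $o$ being small. For $\Lambda\in\mathcal P$ the candidate pole exponents at colour $o$ in class $c$ are
$$e_{o,0}=1-2k_{o,0}\in\{1,-1\},\quad e_{o,1}\in\{3,1\},\quad e_{o,0}+2\ge1,\quad e_{o,1}+2\ge3.$$
So the extra zero, at exponent $-1$, removes exactly the pole at $e_{o,0}$ when $k_{o,0}=1$, which is exactly the addability excluded by the bound. Colours $2,3$ are not affected, and the zero at $b$ meets no pole. Hence (i) holds. Conditions (iii) and (iv) hold as in Section 9. In (ii), if $p=(o,0)$ then the bound for $\Lambda+p-p'$ gives $k_{o,0}+1\le1$, so it holds for $\Lambda+p$. Thus, writing $\mathrm{wt}(\Lambda')\in Q_J^+$ for the sum of the simple roots of the boxes of $\Lambda'$,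
$$\operatorname{rk}H_\gamma^{\boldsymbol f^c}=\sum_{\Lambda'\in\mathcal P^{(c)}}\dim K_{\gamma-\mathrm{wt}(\Lambda')}.$$

**Step 3: comparison.** The set $\mathcal P^{(c)}$ has six elements, of weights
$$0,\quad\alpha_o,\quad\alpha_o+\alpha_2,\quad\alpha_o+\alpha_3,\quad\alpha_o+\alpha_2+\alpha_3,\quad2\alpha_o+\alpha_2+\alpha_3.$$
Adding $\alpha_1$ gives exactly the roots $\alpha\le\gamma+\alpha_1$ with $c_1(\alpha)=1$, each once: these are the roots of $D_4$ not in $A_3$, and $12-6=6$. As $\dim K_\delta=\pi_\delta$, (12) equals $\operatorname{rk}H_\gamma^{\boldsymbol f^c}+\operatorname{rk}H_\gamma^{\boldsymbol f^{c'}}$, and Proposition 3 gives a multiplicity of at least the prediction plus $1$. Explicitly, $\pi_\gamma=2$ (namely $(k_{o,0},k_{o,1})=(1,1)$ or $(2,0)$ with $k_2=k_3=1$) and the other five terms are $1$, so the prediction is $2\cdot7=14$ and the multiplicity is at least $15$. Theorem A is proved. $\blacksquare$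

## 11. Zeros hidden behind other zeros

Proposition C has a different cause. Condition (H2) does not constrain the zero at $k\in U^{(a)}$ when another node of $U^{(a)}$ separates $k$ from $S^{(a)}$, and yet $n_a(k)$ enters (1). The idea is to move that zero through infinitely many positions in and out of the class and to use that matrix entries depend polynomially on it. Take one of the following.

* (a) A $D_4$ subdiagram as in Section 10 ($\mathfrak g$ of type D, E): $\Sigma=\{1,2\}$, $j=o$, $k=3$, $\beta=\alpha_1+\alpha_2+\alpha_3+\alpha_o$.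
* (b) A $B_3$ subdiagram, nodes $1,2$ long, $3$ short ($B_n$ with $n\ge3$, $F_4$): $\Sigma=\{3\}$, $j=2$, $k=1$, $\beta=\alpha_1+\alpha_2+2\alpha_3$.
* (c) A $C_4$ subdiagram, node $4$ long ($C_n$, $n\ge4$): $\Sigma=\{3\}$, $j=2$, $k=1$, $\beta=\alpha_1+\alpha_2+2\alpha_3+\alpha_4$.

These cover all $\mathfrak g$ not of type $A_n,B_2,C_3,G_2$. In each case $\beta\in\Delta^+$: in (a) it is the sum of all simple roots of $D_4$, and in (b) and (c) it is $\epsilon_1+\epsilon_3$ in the usual coordinates, since $\epsilon_1-\epsilon_3=\alpha_1+\alpha_2$ and $2\epsilon_3$ equals $2\alpha_3$ in $B_3$ and $2\alpha_3+\alpha_4$ in $C_4$. Let $1,b,c,d$ be in distinct classes, and for $t\in\mathbb C^\times$ let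
$$f_s=X\frac{1-bu}{1-u}\ (s\in\Sigma),\qquad f_j=W\frac{1-q^{-B_{sj}}u}{1-cu},\qquad f_k=t^{-1}\frac{1-t^2du}{1-du},\qquad\text{other }f=1,$$
with $X,W$ such that $f(0)f(\infty)=1$; for $f_k$ this is automatic. Choose $t_0$ with $t_0^2d$ in none of the classes of $1,b,c,d$, and for each $r\in\mathbb Z$ choose $t_r$ with $t_r^2d=q^r$. (To keep the index apart, $t_0$ will always mean the first choice, and "all $t_r$" the second family.)

**Step 1: admissibility.** For $t_0$ and for all $t_r$, all $n_a\in\{-1,0,1\}$. In class $1$, $S=\Sigma$, and $U=\{j\}$ for $t_0$, $U=\{j,k\}$ for $t_r$. In case (a), (H1) holds because $o\in\overline{\{1,2\}}$; in the other cases it is vacuous. (H2) holds for the adjacent pairs $(s,j)$. For $s\in\Sigma$ one has $j\in\overline{\{s,k\}}$, so (H2) imposes nothing on $k$, and $N_1(k)=\emptyset$. (H3) for $j$ reads $1\ge|\Sigma|-1$, and for $k$ it reads $1\ge-1$. In class $b$, and for $t_0$ in the class of $t_0^2d$, $S$ is empty. In the classes $c$ and $d$, $U$ is empty and $S$ is $\{j\}$ or $\{k\}$.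 So the hypotheses hold.

**Step 2: the predictions differ.** Between $t_0$ and $t_r$ the exponents in (1) differ only in class $1$, where they are $\max(0,\sum_\Sigma c_s(\alpha)-c_j(\alpha))$ and $\max(0,\sum_\Sigma c_s(\alpha)-c_j(\alpha)-c_k(\alpha))$. The first is at least the second for all $\alpha$, and for $\alpha=\beta$ they are $1$ and $0$. So the product for $t_0$ is the product for $t_r$ times $(1-\overline\beta^{-1})^{-1}$ times a series with nonnegative coefficients and constant term $1$. The predicted multiplicities $D$ at relative weight $-\beta$ therefore satisfy $D(t_0)\ge D(t_r)+1$.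

**Step 3: ranks cannot drop that often.** The expansions of $f_k$ are $t^{-1}\bigl(1+(1-t^2)\sum_{m\ge1}d^mu^m\bigr)$ at $0$ and $t^{-1}\bigl(t^2+(t^2-1)\sum_{m\ge1}d^{-m}u^{-m}\bigr)$ at $\infty$, and the other $f$'s do not depend on $t$. So the entries of $H_\beta$, being polynomials in the $f^\pm_{i,\pm r}$, are Laurent polynomials in $t$. Suppose (1) holds at $t_0$. By Lemma 1(a), $\operatorname{rk}H_\beta=D(t_0)$ at $t_0$, so some $D(t_0)\times D(t_0)$ minor is nonzero there. This minor is a nonzero Laurent polynomial in $t$, hence nonzero at $t_r$ for all but finitely many $r$; the $t_r$ are distinct because $q$ is not a root of unity. For these $r$, Lemma 1(a) gives $\dim L_\beta\ge D(t_0)>D(t_r)$ for the module at $t_r$, and (1) fails there. So (1) fails for $t_0$ or for all but finitely many $t_r$. $\blacksquare$
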